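# Hereditarily minimal locally compact groups with a proper nontrivial center

## 1. Subgroups of $\mathbb Z_p$, and what changes when the group is not abelian

All topological groups in these notes are Hausdorff, and "isomorphic" for topological groups means topologically isomorphic.

**Definition (minimal group).** A Hausdorff topological group $(G,\tau)$ is *minimal* if no Hausdorff group topology on $G$ is strictly coarser than $\tau$.

Every compact group is minimal. If $\sigma\subseteq\tau$ is Hausdorff and $\tau$ is compact, then the identity $(G,\tau)\to(G,\sigma)$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism. The discrete group $\mathbb Z$ is not minimal, because its $p$-adic topology, with base $\{p^j\mathbb Z\}_{j\ge0}$ at $0$, is Hausdorff and strictly coarser.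

**Definition (hereditarily minimal group).** $G$ is *hereditarily minimal* if every subgroup of $G$, closed or not, is minimal in the subspace topology.

So $\mathbb R$ is not hereditarily minimal: it contains the discrete group $\mathbb Z$. Compactness does not suffice either, as Example 2 will show, because the subgroups that are not closed are the dangerous ones.

The easy case is $\mathbb Z_p$, the additive group of $p$-adic integers with its usual topology. We use the following textbook facts. The group $\mathbb Z_p$ is compact, uncountable and torsion-free. Its nontrivial closed subgroups are the $p^j\mathbb Z_p$, which are open and isomorphic to $\mathbb Z_p$. (A closed subgroup is stable under multiplication by $\mathbb Z$, hence by $\mathbb Z_p$, so it is an ideal.) If $n=p^am$ with $p\nmid m$, then $n\mathbb Z_p=p^a\mathbb Z_p$, so $n\mathbb Z_p$ is open for each $n\ge1$. Finally $p\mathbb Z_p\cap\mathbb Z=p\mathbb Z$.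

We also recall precompactness. A topological group is *precompact* if for each neighborhood $U$ of $e$ finitely many translates of $U$ cover the group. Subgroups of compact groups are precompact, a group topology coarser than a precompact one is precompact, and the completion of a Hausdorff precompact group is a compact group.

**Lemma 1 (Prodanov).** Every subgroup $C$ of $\mathbb Z_p$ is minimal in the subspace topology $\tau$.

**Proof.** Let $C\ne0$ and let $\sigma\subseteq\tau$ be a Hausdorff group topology on $C$. Since $\tau$ is precompact, so is $\sigma$, and the completion $K$ of $(C,\sigma)$ is a compact group. Let $\overline C$ be the closure of $C$ in $\mathbb Z_p$; it is compact. The identity $(C,\tau)\to(C,\sigma)$ is a continuous homomorphism from a dense subgroup of $\overline C$ into the complete group $K$, so it extends to a continuous homomorphism $f:\overline C\to K$. The image of $f$ is compact, hence closed, and it contains the dense subgroup $C$ of $K$. So $f$ is onto.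

Suppose $\ker f\ne0$. It is a closed subgroup of $\mathbb Z_p$, so $\ker f=p^j\mathbb Z_p$ for some $j$. Take $0\ne c\in C$. Then $p^jc\in C\cap\ker f$, and $p^jc\neq0$ because $\mathbb Z_p$ is torsion-free. But $f$ is injective on $C$, a contradiction. So $f$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism. Restricted to $C$ this says $\sigma=\tau$. $\square$

Thus $\mathbb Z_p$ is a non-discrete hereditarily minimal locally compact group, and it equals its center. What can happen when $G$ is not abelian but some center survives? The question comes from Wenfei Xi, Dikran Dikranjan, Menachem Shlossberg and Daniele Toller, "Hereditarily minimal topological groups", arXiv:1803.08033 (2018):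

> Does there exist a non-discrete hereditarily minimal locally compact group $G$ with $\{e\}\ne Z(G)\ne G$?

The answer is **yes**: for every odd prime $p$ there are infinitely many pairwise non-isomorphic examples. Sections 2–4 lead to them. Section 5 describes the structure of every such group, and in particular shows that the prime $2$ cannot occur. Section 6 classifies the groups for which $G/Z(G)$ has finite exponent, meaning that some $n\ge1$ satisfies $x^n=e$ for all $x$ in the quotient.

## 2. Direct products, Heisenberg matrices and finite quotients

The first thing to try is $\mathbb Z_p\times F$ with $F$ a finite non-abelian group. The next is the Heisenberg group of upper unitriangular $3\times3$ matrices over $\mathbb Z_p$. One computation rules out both.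

**Example 2.** Let $B=\mathbb Z/q$ with $q\ge2$ any integer, or $B=\mathbb Z_q$ with $q$ prime. Then $\mathbb Z_p\times B$ is not hereditarily minimal.

Choose $\xi\in\mathbb Z_p\setminus\mathbb Q$, which exists because $\mathbb Z_p$ is uncountable. Let $H$ be the subgroup generated by $(1,0)$ and $(\xi,1)$, that is,
$$H=\{(a+b\xi,\,b\cdot1_B):a,b\in\mathbb Z\}. \tag{1}$$

The subgroup $H$ is dense. Indeed, its closure contains $\mathbb Z_p\times0$ because it contains $(1,0)$; so it contains $(0,1)$, and hence $0\times B$. The first projection $\pi:H\to\mathbb Z_p$ is injective, since $a+b\xi=0$ forces $a=b=0$. So the sets $H\cap(p^j\mathbb Z_p\times B)$ form a base at $0$ of a Hausdorff group topology $\sigma$ on $H$, coarser than the subspace topology $\tau$.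

It is strictly coarser. Let $W=0$ if $B=\mathbb Z/q$ and $W=q\mathbb Z_q$ if $B=\mathbb Z_q$; this is a proper open subgroup of $B$. The $\tau$-neighborhood $H\cap(\mathbb Z_p\times W)$ of $0$ contains no set $H\cap(p^j\mathbb Z_p\times B)$, because by density $H$ meets the nonempty open set $p^j\mathbb Z_p\times(B\setminus W)$. So $H$ is not minimal.

If $F\neq1$ is finite, then $\mathbb Z_p\times F$ contains some $\mathbb Z_p\times\mathbb Z/q$ with $q\geq 2$, so it is not hereditarily minimal. The Heisenberg group over $\mathbb Z_p$ contains a copy of $\mathbb Z_p\times\mathbb Z_p$, namely the matrices whose entry in position $(2,3)$ is $0$. So it fails too.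

The example has a consequence that narrows the search.

**Remark 3.** *Let $G$ be hereditarily minimal with a closed central subgroup $Z\cong\mathbb Z_p$. Then $G$ is torsion-free, and if $G/Z(G)$ is finite, then $G$ is abelian.*

Suppose $y\in G$ has finite order $q\ge2$. Then $\langle y\rangle\cap Z=\{e\}$, because $Z$ is torsion-free. The map $Z\times\langle y\rangle\to G$, $(z,y^i)\mapsto zy^i$, is a continuous injective homomorphism from a compact group, hence an embedding. So $G$ contains a copy of $\mathbb Z_p\times\mathbb Z/q$, against Example 2. Thus $G$ is torsion-free. Now recall Schur's theorem: if $S/Z(S)$ is finite, then the commutator subgroup $S'$ is finite. If $G/Z(G)$ is finite, then $G'$ is finite and torsion-free, so $G'=\{e\}$.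

So if $\mathbb Z_p$ is to be the center, we need a torsion-free group, and its quotient by the center must be infinite.

## 3. The power map and the openness of $H\cap Z$

Let $G$ have an open central subgroup $Z\cong\mathbb Z_p$. The sensible plan for proving hereditary minimality is to reduce to Lemma 1. Take $H\le G$ and a coarser Hausdorff group topology $\sigma\subseteq\tau|_H$, and put $C=H\cap Z$. By Lemma 1, $\sigma$ and $\tau$ agree on $C$. We know that $C$ is $\tau|_H$-open. If $C$ were also $\sigma$-open, then the neighborhoods of $e$ inside $C$ would determine both topologies and we would be done.

That last point is where the plan stops. Look again at (1) with $B=\mathbb Z/q$ and $Z=\mathbb Z_p\times0$. There $C=\{(a+b\xi,0):a\in\mathbb Z,\ b\in q\mathbb Z\}$ is a proper subgroup of $H$. Its projection to $\mathbb Z_p$ contains $\mathbb Z$, so $C$ is $\sigma$-dense in $H$. Open subgroups are closed, so $C$ is not $\sigma$-open, although $\sigma$ and $\tau$ do agree on $C$.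

We therefore need a way to recognize the elements of $C$ inside $H$ by a condition that every group topology sees as open. If $G/Z$ has finite exponent $n$, the map $x\mapsto x^n$ is available. It is continuous for every group topology, and it sends $H$ into $C$, where the topology is already known. In a torsion-free group it distinguishes $Z$ from the rest. In (1), where there is torsion, it does not: with $n=q$, every element has its $n$-th multiple in $nZ$.

Write $nZ=\{z^n:z\in Z\}$. It is open in $Z\cong\mathbb Z_p$.

**Proposition 4.** Let $(G,\tau)$ be a Hausdorff topological group that is torsion-free and has an open central subgroup $Z\cong\mathbb Z_p$ such that $G/Z$ has finite exponent. Then $G$ is hereditarily minimal.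

**Proof.** Let $n\ge1$ satisfy $x^n\in Z$ for all $x\in G$.

**Step 1: an algebraic test for membership in $Z$.** We claim that for $x\in G$
$$x^n\in nZ\iff x\in Z. \tag{2}$$
If $x\in Z$, then $x^n\in nZ$ by definition. Conversely, let $x^n=w^n$ with $w\in Z$. Since $w$ is central, $(xw^{-1})^n=x^nw^{-n}=e$. As $G$ is torsion-free, $xw^{-1}=e$, so $x=w\in Z$.

**Step 2: $C$ is open for every coarser topology.** Let $H\le G$, $C=H\cap Z$, and let $\sigma\subseteq\tau|_H$ be a Hausdorff group topology on $H$. Then $\sigma|_C$ is a Hausdorff group topology on $C$ coarser than $\tau|_C$, and $C$ is a subgroup of $Z\cong\mathbb Z_p$. By Lemma 1, $\sigma|_C=\tau|_C$. The map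
$$f:H\to C,\qquad f(x)=x^n,$$
is well defined because $x^n\in H\cap Z$. It is continuous from $(H,\sigma)$ to $(C,\sigma|_C)$, because multiplication is $\sigma$-continuous. The set $C\cap nZ$ is open in $(C,\tau|_C)=(C,\sigma|_C)$. By (2), $f^{-1}(C\cap nZ)=H\cap Z=C$. So $C$ is $\sigma$-open in $H$.

**Step 3: the topologies agree.** $C$ is open in $H$ for $\sigma$ and, since $Z$ is open in $G$, also for $\tau|_H$. The two topologies agree on $C$. So they have the same neighborhoods of $e$, and two group topologies with the same neighborhoods of $e$ are equal. Hence $\sigma=\tau|_H$. $\square$

## 4. Replacing the center of Adian's group by $\mathbb Z_p$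

By Proposition 4 it is enough to find a non-abelian torsion-free group whose center is an open copy of $\mathbb Z_p$ and whose central quotient has finite exponent. This asks for something like an infinite Burnside group as the central quotient. Recall that the *free Burnside group* $B(m,n)$ is the quotient of the free group of rank $m$ by the subgroup generated by all $n$-th powers. Its abelianization is $(\mathbb Z/n)^m$; so for $m\ge1$, $n\ge2$ it is nontrivial and its exponent is exactly $n$. For example, $B(m,2)=(\mathbb Z/2)^m$, since a group in which all squares are trivial is abelian.

We quote one deep theorem.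

**Theorem (Adian).** For every $m\ge2$ and every odd $n\ge665$ there is a torsion-free group $A=A(m,n)$ whose center is an infinite cyclic group $\langle d\rangle$ and such that $A/\langle d\rangle\cong B(m,n)$.

The references are S. I. Adian, *On some torsion-free groups*, Math. USSR Izv. 5 (1971) 475–484, for large odd $n$, and, in the range $n\ge665$, *The Burnside Problem and Identities in Groups*, Springer 1979, Chapter VII.

The center of $A$ is $\mathbb Z$ and we want $\mathbb Z_p$. So we glue $A$ to $\mathbb Z_p$ along $\mathbb Z$. The danger is that gluing creates torsion. Taking $n$ to be a power of the same prime $p$ prevents this.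

**Theorem A.** For every odd prime $p$ there is a non-discrete hereditarily minimal locally compact group $G$ with $\{e\}\ne Z(G)\ne G$. Hence the answer to the question is yes.

**Proof.** Choose $s$ with $n=p^s\ge665$, choose $m\ge2$, and let $A=A(m,n)$ with the discrete topology.

**Step 1: construct $G$.** In $A\times\mathbb Z_p$ put
$$N=\{(d^k,-k):k\in\mathbb Z\}. \tag{3}$$
It is a central subgroup. It meets the open subgroup $\{1\}\times\mathbb Z_p$ trivially, since $d^k=1$ forces $k=0$. So $N$ is discrete, and a discrete subgroup of a Hausdorff group is closed. Hence
$$G=(A\times\mathbb Z_p)/N$$
is a locally compact Hausdorff group. Write $[a,u]$ for the class of $(a,u)$, and put $Z=\{[1,u]:u\in\mathbb Z_p\}$. Note that $[d^k,u]=[1,u+k]$.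

**Step 2: $Z\cong\mathbb Z_p$ is open and central, and $G$ is not discrete.** Centrality is clear. The preimage of $Z$ in $A\times\mathbb Z_p$ is $N\cdot(\{1\}\times\mathbb Z_p)=\langle d\rangle\times\mathbb Z_p$, which is open. So $Z$ is open. The map $u\mapsto[1,u]$ is a continuous homomorphism. It is injective because $(1,u)\in N$ forces $k=0$ and $u=0$. Its source is compact, so it is an embedding with image $Z$. An infinite compact group is not discrete, so $G$ is not discrete. Moreover
$$G/Z\cong(A\times\mathbb Z_p)/(\langle d\rangle\times\mathbb Z_p)\cong A/\langle d\rangle\cong B(m,n), \tag{4}$$
which is nontrivial of exponent $n$.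

**Step 3: $Z(G)=Z\ne G$.** Let $[a,u]$ be central. For each $b\in A$ its commutator with $[b,0]$ is trivial, so $(aba^{-1}b^{-1},0)\in N$. An element of $N$ with second coordinate $0$ has $k=0$, so $aba^{-1}b^{-1}=1$. Thus $a\in Z(A)=\langle d\rangle$, say $a=d^k$, and $[a,u]=[1,u+k]\in Z$. Together with Step 2, $Z(G)=Z$. By (4), $Z\ne G$.

**Step 4: $G$ is torsion-free.** It is enough to exclude elements of prime order. Let $[a,u]^\ell=e$ with $\ell$ prime. Then $(a^\ell,\ell u)\in N$, so
$$a^\ell=d^k,\qquad \ell u=-k\qquad\text{for some }k\in\mathbb Z. \tag{5}$$

Suppose first $\ell=p$. Then $k=-pu\in p\mathbb Z_p\cap\mathbb Z=p\mathbb Z$, say $k=pk'$ with $k'\in\mathbb Z$. From $pu=-pk'$ we get $u=-k'$. As $d$ is central, $(ad^{-k'})^p=a^pd^{-pk'}=1$, and $A$ is torsion-free, so $a=d^{k'}$. Hence $[a,u]=[d^{k'},-k']=e$.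

Now suppose $\ell\ne p$. Then $a^\ell\in\langle d\rangle$ by (5), and $a^{p^s}\in\langle d\rangle$ because $A/\langle d\rangle$ has exponent $p^s$. The numbers $\ell$ and $p^s$ are coprime, so $a\in\langle d\rangle$. Hence $[a,u]\in Z\cong\mathbb Z_p$, which is torsion-free, and $[a,u]=e$.

**Step 5: conclude.** By Steps 2 and 4, the hypotheses of Proposition 4 hold, so $G$ is hereditarily minimal. It is locally compact and not discrete, and $\{e\}\ne Z(G)\ne G$ by Step 3. $\square$

For fixed $p$ and $s$, different values of $m$ give non-isomorphic groups. Indeed $G/Z(G)\cong B(m,p^s)$ has abelianization $(\mathbb Z/p^s)^m$, whose order determines $m$. So for every odd $p$ there are infinitely many pairwise non-isomorphic examples.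

The choice $n=p^s$ in Step 4 is needed. Suppose a prime $\ell\ne p$ divided $n$. Some $a\in A$ would have image of order $\ell$ in $B(m,n)$, because $B(m,n)$ maps onto $\mathbb Z/n$ and has exponent $n$, so it has an element of order $n$. Then $a^\ell=d^k$ for some $k$, and $-k/\ell\in\mathbb Z_p$. The element $[a,-k/\ell]$ satisfies $[a,-k/\ell]^\ell=[d^k,-k]=e$, and it is nontrivial because $a\notin\langle d\rangle$. So $G$ would have torsion.

## 5. The center is open and isomorphic to $\mathbb Z_p$, with $p$ odd

We now take an arbitrary group as in the question, without any assumption on exponents. The examples above have center $\mathbb Z_p$, open, and a quotient that is a $p$-group. We show that this is forced. The following results are used without proof.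

- **(P)** (Prodanov, Annuaire Univ. Sofia 66 (1971/72) 249–266) An infinite hereditarily minimal compact abelian group is isomorphic to $\mathbb Z_p$ for some prime $p$.
- **(Zel)** (Zelmanov, Israel J. Math. 77 (1992) 83–95) Every torsion profinite group is locally finite.
- **(HKK)** (P. Hall–Kulatilaka; Kargapolov) Every infinite locally finite group has an infinite abelian subgroup.
- **(I)** (Iwasawa; Montgomery–Zippin, *Topological Transformation Groups*, Thm 4.13) A connected locally compact group is a product $H_1\cdots H_rK$ with subgroups $H_i\cong\mathbb R$ and $K$ a compact connected subgroup.
- **(HM)** (Hofmann–Morris, *The Structure of Compact Groups*, Thm 9.32) In a compact connected group every element lies in a compact connected abelian subgroup.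
- van Dantzig's theorem: a totally disconnected locally compact group has a compact open subgroup.
- Schur's theorem, as recalled in Section 2.

Here a group is *locally finite* if each of its finitely generated subgroups is finite; for example, $\mathbb Q/\mathbb Z$ is locally finite. A *profinite* group is a compact totally disconnected group. We also use that in a Hausdorff group the closure of an abelian subgroup is abelian, the center is closed, and a locally compact subgroup is closed.

**Theorem B.** Let $G$ be a non-discrete hereditarily minimal locally compact group with $\{e\}\ne Z(G)\ne G$. Put $Z=Z(G)$ and $Q=G/Z$. Then there is an odd prime $p$ such that: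

1. $Z\cong\mathbb Z_p$ and $Z$ is open in $G$;
2. $G$ is torsion-free;
3. $Q$ is an infinite $p$-group with trivial center, and every locally finite subgroup of $Q$ is finite cyclic. (In particular $G$ is not compact.)

By Theorem A every odd prime occurs, so the primes that occur are exactly the odd ones.

**Proof.**

**Step 1: control the closed abelian subgroups.** We show that *every closed abelian subgroup $L$ of $G$ is finite or isomorphic to some $\mathbb Z_q$*. The group $L$ is locally compact abelian, so its continuous characters $L\to\mathbb T$ separate points. The initial topology of all these characters is a group topology. It is Hausdorff, because points are separated, and coarser than the given one, because the characters are continuous. It is precompact, because it embeds $L$ in a power of the compact group $\mathbb T$. By minimality of $L$ it equals the given topology, so $L$ is precompact. A locally compact group is complete, and a complete precompact group equals its compact completion. So $L$ is compact. It is hereditarily minimal, being a subgroup of $G$. If it is infinite, (P) gives $L\cong\mathbb Z_q$ for some prime $q$.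

**Step 2: $G$ is totally disconnected.** This will let us use van Dantzig's theorem. Suppose the identity component $G_0$ is nontrivial. It is a closed, hence locally compact, connected subgroup; write $G_0=H_1\cdots H_rK$ by (I). If $r\ge1$, then $H_1\cong\mathbb R$ is locally compact, hence closed in $G$. It is abelian, infinite and not compact, against Step 1. If $r=0$, then $G_0=K$ is compact and connected. Take $e\ne g\in G_0$. By (HM), $g$ lies in a compact connected abelian subgroup, which is closed in $G$ and nontrivial. A nontrivial connected Hausdorff group is infinite, so by Step 1 it would be isomorphic to some $\mathbb Z_q$, which is not connected. This is a contradiction.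

**Step 3: $Z\cong\mathbb Z_p$ for some $p$, $G$ is torsion-free, and $Q$ is a $p$-group.** First we find one element of infinite order. By van Dantzig's theorem there is a compact open subgroup $K\leq G$. It is profinite. It is infinite, since a finite open subgroup would make $G$ discrete. If $K$ is not a torsion group, it contains an infinite cyclic subgroup. If $K$ is a torsion group, it is locally finite by (Zel) and has an infinite abelian subgroup by (HKK). In either case the closure of this subgroup is an infinite closed abelian subgroup of $G$, isomorphic to some $\mathbb Z_q$ by Step 1. So $G$ has an element $g$ of infinite order.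

Next we identify $Z$. The group $\overline{\langle g\rangle Z}$ is closed, abelian and infinite, so it is isomorphic to some $\mathbb Z_p$ by Step 1. The center $Z$ is a nontrivial closed subgroup of it. So $Z\cong\mathbb Z_p$.

Finally, let $e\ne x\in G$ and put $M_x=\overline{\langle x\rangle Z}$. It is closed, abelian and infinite, since it contains $Z$, so $M_x\cong\mathbb Z_q$ for some prime $q$. The nontrivial closed subgroup $Z$ of $M_x$ is isomorphic to $\mathbb Z_q$ and to $\mathbb Z_p$. Hence $q=p$, because $q\mathbb Z_p=\mathbb Z_p$ if $q\ne p$ while $q\mathbb Z_q\ne\mathbb Z_q$. Also $|M_x:Z|=p^k$ for some finite $k$. Since $M_x\cong\mathbb Z_p$ is torsion-free, $x$ has infinite order; and $x^{p^k}\in Z$. As $x$ was arbitrary, $G$ is torsion-free and $Q$ is a $p$-group. This proves (2).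

**Step 4: locally finite subgroups of $Q$ are finite cyclic, and $Q$ is infinite.** This is the argument of Remark 3, carried out locally. Let $P\le Q$ be locally finite, with preimage $S\le G$; so $S\supseteq Z$. Let $T\le S$ be finitely generated. Then $T/(T\cap Z)\cong TZ/Z$ is a finitely generated subgroup of $P$, hence finite, and $T\cap Z$ is central in $T$. So $T/Z(T)$ is finite, and by Schur's theorem $T'$ is finite. Since $G$ is torsion-free, $T'=\{e\}$. Every finitely generated subgroup of $S$ is thus abelian, and any two elements of $S$ lie in one, so $S$ is abelian. Its closure $\overline S$ is closed, abelian and infinite, and it contains the closed subgroup $Z$. By Step 1 and the comparison of primes in Step 3, $\overline S\cong\mathbb Z_p$, with $Z$ corresponding to some $p^j\mathbb Z_p$. So $\overline S/Z$ is finite cyclic, and so is its subgroup $P=S/Z$.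

If $Q$ were finite, we could take $P=Q$ and $S=G$. The argument would show that $G$ is abelian, contrary to $Z\ne G$. So $Q$ is infinite.

**Step 5: $Z$ is open and $G$ is not compact.** Let $K$ be the compact open subgroup of Step 3. Since $Z$ is central and compact, $KZ$ is a compact subgroup, and it is open because it contains $K$. It is profinite by Step 2, so its quotient $KZ/Z$ by a closed normal subgroup is profinite. This quotient is a torsion group, being a subgroup of the $p$-group $Q$. By (Zel) it is locally finite, and by Step 4 it is finite. So the closed subgroup $Z$ has finite index in $KZ$. Its complement in $KZ$ is a finite union of closed cosets, so $Z$ is open in $KZ$, hence in $G$. This proves (1) for the prime $p$. The quotient $Q=G/Z$ is therefore discrete, and it is infinite by Step 4. If $G$ were compact, $Q$ would be compact and discrete, hence finite. So $G$ is not compact.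

**Step 6: $Z(Q)$ is trivial.** Let $yZ\in Z(Q)$ and $x\in G$, and put $c=xyx^{-1}y^{-1}$. Then $c\in Z$, and $xyx^{-1}=cy$. Choose $r=p^k$ with $y^r\in Z$. Since $y^r$ and $c$ are central,
$$y^r=xy^rx^{-1}=(cy)^r=c^ry^r. \tag{6}$$
So $c^r=e$, and $c=e$ because $G$ is torsion-free. As $x$ was arbitrary, $y\in Z(G)=Z$. With Steps 3 and 4 this completes (3).

**Step 7: $p\neq2$.** Suppose $p=2$. The nontrivial $2$-group $Q$ contains an involution. Let $u,v\in Q$ be involutions. The product $uv$ has finite order, so $\langle u,v\rangle$ is finite (it is dihedral if $u\ne v$). By Step 4 it is cyclic, and a cyclic group has at most one involution, so $u=v$. Thus $Q$ has exactly one involution. Conjugation sends it to an involution, hence to itself, so it is central in $Q$. This contradicts Step 6. $\square$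

## 6. Cohomology classes when $G/Z(G)$ has finite exponent

Proposition 4 is a converse to Theorem B under a finite-exponent hypothesis. Putting them together describes all such groups by group cohomology.

We recall the dictionary. Let $Q$ be a group acting trivially on $\mathbb Z_p$. A central extension
$$0\to\mathbb Z_p\to E\to Q\to1$$
and a section $s:Q\to E$ with $s(1)=e$ give a normalized $2$-cocycle $c$ by
$$s(a)s(b)=c(a,b)\,s(ab), \tag{7}$$
with $c(a,b)\in\mathbb Z_p$, and $c(1,1)=0$. Changing $s$ changes $c$ by a coboundary $h(a)+h(b)-h(ab)$ with $h:Q\to\mathbb Z_p$. This identifies equivalence classes of central extensions with $H^2(Q,\mathbb Z_p)$, where the cohomology is that of the abstract group. Write $E_\xi$ for the extension with class $\xi$. Restricting $\xi$ to $R\le Q$ gives the class of the preimage of $R$ in $E_\xi$. That class is zero exactly when some section over $R$ is a homomorphism, and then the preimage is $\mathbb Z_p\times R$.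

For example, let $Q=\mathbb Z/p$. The class $0$ gives $\mathbb Z_p\times\mathbb Z/p$. The extension $0\to\mathbb Z_p\xrightarrow{\ p\ }\mathbb Z_p\to\mathbb Z/p\to0$ has a nonzero class, since its middle group is torsion-free and so contains no copy of $\mathbb Z/p$. The condition on $\xi$ below says that the first situation never occurs over a subgroup of order $p$.

**Theorem C.** Let $G$ be a non-abelian locally compact group such that $G/Z(G)$ has finite exponent. The following are equivalent:

(a) $G$ is non-discrete, hereditarily minimal, and $Z(G)\ne\{e\}$;

(b) $G$ is torsion-free, and $Z(G)$ is open in $G$ and isomorphic to $\mathbb Z_p$ for some prime $p$.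

Moreover, the topological groups satisfying these conditions are, up to isomorphism, exactly the central extensions $E_\xi$ of $\mathbb Z_p$ by $Q$, topologized so that $\mathbb Z_p$ is an open subgroup with its usual topology. Here $p$ is a prime, $Q$ is a nontrivial $p$-group of finite exponent with trivial center, and $\xi\in H^2(Q,\mathbb Z_p)$ (abstract cohomology, trivial action) restricts to a nonzero class on every subgroup of order $p$ of $Q$. For given $p$, pairs $(Q,\xi)$ and $(Q',\xi')$ give isomorphic topological groups if and only if there are an isomorphism $\varphi:Q\to Q'$ and $u\in\mathbb Z_p^\times$ with $\varphi^*\xi'=u\,\xi$.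

By Theorem B, $p$ is then automatically odd and $Q$ automatically infinite. The groups built for Theorem A have $G/Z(G)$ of finite exponent, so such pairs exist for every odd $p$.

**Proof.**

**Step 1: (a) and (b) are equivalent.** Assume (a). Since $G$ is not abelian, $Z(G)\ne G$, and Theorem B gives (b). Assume (b). The open subgroup $Z(G)\cong\mathbb Z_p$ is not discrete, so $G$ is not discrete, and $Z(G)\ne\{e\}$. Proposition 4 with $Z=Z(G)$ shows that $G$ is hereditarily minimal.

**Step 2: every group satisfying (a) is some $E_\xi$.** Let $G$ satisfy (a). By Theorem B, $G$ is a torsion-free central extension of the open subgroup $Z=Z(G)\cong\mathbb Z_p$ by the $p$-group $Q=G/Z$ with trivial center. By hypothesis $Q$ has finite exponent, and $Q\ne1$ because $G$ is not abelian. Let $\xi$ be the class of this extension, after a topological identification $Z=\mathbb Z_p$. If $\xi$ restricted to zero on some $R\le Q$ with $|R|=p$, the preimage of $R$ in $G$ would be isomorphic as a group to $\mathbb Z_p\times\mathbb Z/p$, which has torsion, a contradiction. The topology of $G$ is the one described in the theorem, because a group topology is determined by the neighborhoods of $e$ inside an open subgroup.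

**Step 3: every $E_\xi$ satisfies (b).** Let $E=E_\xi$ with $Q,\xi$ as described. The subgroups $p^j\mathbb Z_p$ are central, hence normal, in $E$. They therefore form a base at $e$ of a group topology on $E$, Hausdorff because $\bigcap_jp^j\mathbb Z_p=0$. In it $\mathbb Z_p$ is open and has its usual topology, so $E$ is locally compact. The center of $E$ maps into $Z(Q)=1$, so $Z(E)=\mathbb Z_p$. Since $Q\ne1$, $Z(E)\ne E$ and $E$ is not abelian. Moreover $E/Z(E)\cong Q$ has finite exponent.

It remains to see that $E$ is torsion-free. Suppose $x\in E$ has prime order $\ell$. Its image $\bar x\in Q$ is nontrivial, since $\mathbb Z_p$ is torsion-free. So $\bar x$ has order $\ell$, and $\ell=p$ because $Q$ is a $p$-group. Then $\langle x\rangle$ maps isomorphically onto $R=\langle\bar x\rangle$. The inverse of this map is a section over $R$ that is a homomorphism, so $\xi$ restricts to zero on a subgroup of order $p$, a contradiction. Hence (b) holds.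

**Step 4: an isomorphism of groups gives a relation between the classes.** Let $\Phi:E_\xi\to E_{\xi'}$ be a topological isomorphism. It carries center to center, so by Step 3 it induces an isomorphism $\varphi:Q\to Q'$ and a continuous automorphism of $\mathbb Z_p$. A continuous endomorphism of $\mathbb Z_p$ is multiplication by the image $u$ of $1$, and being an automorphism makes $u$ a unit. Let $s$ be a section for $E_\xi$ with cocycle $c$ as in (7). Then $s'(a')=\Phi(s(\varphi^{-1}(a')))$ is a section for $E_{\xi'}$. Applying $\Phi$ to (7) shows that its cocycle $c'$ satisfies
$$c'(\varphi(a),\varphi(b))=u\,c(a,b).$$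
Passing to classes, $\varphi^*\xi'=u\,\xi$.

**Step 5: a relation between the classes gives an isomorphism.** Let $\varphi:Q\to Q'$ be an isomorphism and $u\in\mathbb Z_p^\times$ with $\varphi^*\xi'=u\,\xi$. Choose sections $s,s'$ with $s(1)=e$, $s'(1)=e$ and cocycles $c,c'$. Equality of classes means that there is $h:Q\to\mathbb Z_p$ with
$$u\,c(a,b)=c'(\varphi(a),\varphi(b))+h(a)+h(b)-h(ab)\qquad(a,b\in Q). \tag{8}$$
Setting $a=b=1$ gives $h(1)=0$. Every element of $E_\xi$ is uniquely $z\,s(a)$ with $z\in\mathbb Z_p$, $a\in Q$, and we define
$$\Phi(z\,s(a))=\big(uz+h(a)\big)\,s'(\varphi(a)).$$
This is a bijection $E_\xi\to E_{\xi'}$, because $u$ is a unit and $\varphi$ is bijective. It is a homomorphism. Indeed, by (7),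
$$z\,s(a)\cdot w\,s(b)=\big(z+w+c(a,b)\big)\,s(ab),$$
and $\Phi$ sends this to $\big(uz+uw+u\,c(a,b)+h(ab)\big)\,s'(\varphi(ab))$. On the other hand
$$\Phi(z\,s(a))\,\Phi(w\,s(b))=\big(uz+h(a)+uw+h(b)+c'(\varphi(a),\varphi(b))\big)\,s'(\varphi(ab)).$$
The two agree by (8). On the open subgroup $\mathbb Z_p$ the map $\Phi$ is multiplication by $u$, since $h(1)=0$, and this is a homeomorphism onto the open subgroup $\mathbb Z_p$ of $E_{\xi'}$. A group isomorphism that restricts to a homeomorphism between open subgroups is a homeomorphism. So $\Phi$ is a topological isomorphism. $\square$

Theorem B holds without any assumption on exponents. In the converse direction, Proposition 4 and Theorem C use that $G/Z(G)$ has finite exponent, and these notes do not determine whether that hypothesis can be removed. The answer to the question posed does not depend on this.
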